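\title{Dense image is generic among generating homomorphisms from free groups to full groups}

\begin{abstract}
Let $\mathcal R$ be an ergodic probability measure preserving countable equivalence relation of cost less than $r$, where $r\ge 2$. We prove that, in the space of homomorphisms from the free group $\mathbf F_r$ to the full group $[\mathcal R]$ whose image generates $\mathcal R$, those with dense image form a dense $G_\delta$ set. The same is true of the homomorphisms that have dense image and are moreover injective and totipotent, while for cost at least $r$ no homomorphism has dense image. The proof uses the redundant edges provided by the cost hypothesis to detach a small set from a given generating action, plants an odometer on it, makes the first generator periodic, and hides a root of a $3$-cycle of small support in that generator.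
\end{abstract}

\section{Introduction}

Let $(X,\mu)$ be a standard atomless probability space and let $\mathcal R\subseteq X\times X$ be a countable Borel equivalence relation, that is, a Borel set which is an equivalence relation with countable classes. Let $[[\mathcal R]]$ be the set of Borel bijections $\varphi\colon A\to B$ between Borel subsets of $X$ such that $(x,\varphi x)\in\mathcal R$ for all $x\in A$. The relation $\mathcal R$ is \emph{probability measure preserving} (p.m.p.) if every such $\varphi$ preserves $\mu$, and \emph{ergodic} if every Borel union of classes is null or conull. Throughout the paper $\mathcal R$ is p.m.p.\ and ergodic, and null sets are neglected.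

The \emph{full group} $[\mathcal R]$ consists of the elements of $[[\mathcal R]]$ with domain and range $X$. With the \emph{uniform distance}
\[
d_u(S,T)=\mu\{x\in X: Sx\ne Tx\}
\]
it is a Polish group. A \emph{graphing} of $\mathcal R$ is a countable family $(\varphi_i)$ in $[[\mathcal R]]$ that generates $\mathcal R$ up to a null set; its cost is $\sum_i\mu(\operatorname{dom}\varphi_i)$, and $\operatorname{cost}(\mathcal R)$ is the infimum of the costs of all graphings. If one draws an edge from $x$ to $\varphi_ix$ whenever $x\in\operatorname{dom}\varphi_i$, a graphing turns each class into a connected graph, and its cost is the average number of edges issuing from a point. So the cost of $\mathcal R$ measures how few edges per point suffice to connect the classes.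

Let $r\ge2$ and let $\mathbf F_r$ be the free group on $a_1,\dots,a_r$. A homomorphism $\tau\colon\mathbf F_r\to[\mathcal R]$ is the same thing as the tuple $(\tau(a_1),\dots,\tau(a_r))$, and we give the set of homomorphisms the topology of the Polish space $[\mathcal R]^r$. The image of $\tau$ \emph{generates} $\mathcal R$ if for almost every $x$ the orbit $\tau(\mathbf F_r)x$ is the whole $\mathcal R$-class of $x$. We put
\[
\mathcal H=\{\tau\in[\mathcal R]^r:\ \tau(\mathbf F_r)\text{ generates }\mathcal R\}.
\]
We say that $\tau$ has \emph{dense image} if $\tau(\mathbf F_r)$ is dense in $([\mathcal R],d_u)$.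

Three observations show how these notions are related. First, generation is a condition on orbits: two equivalent points must be joined by some word, which may depend on the points. Dense image asks for much more, namely that for each $T\in[\mathcal R]$ a single word agree with $T$ on most of $X$, and it implies generation (Section~\ref{sec:redundant}). Second, the homomorphisms with dense image are not dense in all of $[\mathcal R]^r$: if $d_u(\tau(a_j),\mathrm{id})<1/r$ for all $j$, a non-null set of points is fixed by every generator, so $\tau\notin\mathcal H$ because almost all classes are infinite. The most one can ask for is density in $\mathcal H$. Third, if $\tau\in\mathcal H$ then $(\tau(a_1),\dots,\tau(a_r))$ is a graphing of cost $r$, so $\operatorname{cost}(\mathcal R)\le r$. When the cost equals $r$ this graphing has no edge to spare; this forces the action to be essentially free (Lemma~\ref{lem:redundant}), so that $d_u(\tau(w),\mathrm{id})=1$ for all $w\ne1$ and the image is discrete. When the cost is less than $r$ there is slack, and one would guess that it can be spent on making the image larger. This leads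 to the following question, posed by Carderi, Gaboriau and Le Ma\^itre \cite{CGL}.

\begin{quote}
\emph{Suppose that $\operatorname{cost}(\mathcal R)<r$. Are the homomorphisms with dense image dense in $\mathcal H$?}
\end{quote}

The answer is yes.

\begin{theorem}\label{thm:main}
Let $r\ge2$ and $\operatorname{cost}(\mathcal R)<r$. Then the set of $\tau\in\mathcal H$ with dense image is a dense $G_\delta$ subset of $\mathcal H$.
\end{theorem}

The same tools give two complements. For $x\in X$ let $\operatorname{Stab}_\tau(x)=\{w\in\mathbf F_r:\tau(w)x=x\}$. The subgroups of $\mathbf F_r$ are topologized as subsets of $\mathbf F_r$, that is, as points of the product space $\{0,1\}^{\mathbf F_r}$: if $B_n$ is the ball of radius $n$ for the word length, the sets $\{\Lambda':\Lambda'\cap B_n=\Lambda\cap B_n\}$, $n\ge1$, form a neighborhood basis of $\Lambda$. We call $\tau$ \emph{totipotent} if for almost every $x$ the conjugacy class of $\operatorname{Stab}_\tau(x)$ is dense in the space of infinite index subgroups of $\mathbf F_r$. Since the conjugates of $\operatorname{Stab}_\tau(x)$ are the stabilizers of the points of the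 orbit of $x$, this says that almost every orbit is infinite and imitates, up to any word length, every transitive action of $\mathbf F_r$ on an infinite set.

\begin{theorem}\label{thm:compl}
Let $r\ge2$.
\begin{enumerate}
\item[(1)] If $\operatorname{cost}(\mathcal R)<r$, the set of $\tau\in\mathcal H$ that have dense image, are injective, and are totipotent is a dense $G_\delta$ subset of $\mathcal H$.
\item[(2)] If $\operatorname{cost}(\mathcal R)\ge r$, no homomorphism $\tau\colon\mathbf F_r\to[\mathcal R]$ has dense image.
\end{enumerate}
\end{theorem}

Thus, whenever $\mathcal H\ne\emptyset$, the homomorphisms with dense image are dense in $\mathcal H$ if and only if $\operatorname{cost}(\mathcal R)<r$. For $r=1$ nothing of the kind can hold: the closure of a cyclic group is abelian, whereas $[\mathcal R]$ contains a copy of $\operatorname{Sym}(3)$ permuting three disjoint sets of equal measure (Lemma~\ref{lem:homog}).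

By Baire's theorem it suffices to approximate one target $T\in[\mathcal R]$ by one word after a small perturbation of a given $\tau\in\mathcal H$ (Section~\ref{sec:prelim}). Section~\ref{sec:odometer} does this by hand for the dyadic odometer, where the mechanism is plain: the odometer and one $3$-cycle of small support generate a large alternating group, and the $3$-cycle can be hidden in a periodic generator. The rest of the proof brings an arbitrary $\tau\in\mathcal H$ into that position without losing generation. Section~\ref{sec:redundant} finds redundant edges, Section~\ref{sec:detach} uses them to detach a small set $Y$ from the action, Section~\ref{sec:join} shows that control of a full group on a small set spreads to all of $[\mathcal R]$, and Section~\ref{sec:proof} assembles the perturbation. Part (2) of Theorem~\ref{thm:compl} is proved in Section~\ref{sec:redundant} and part (1) in Section~\ref{sec:toti}.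

\section{Preliminaries and reduction to one target}\label{sec:prelim}

\subsection{Standard facts}
All sets and maps are Borel. Only countably many transformations occur in any argument, so we may fix representatives and discard an invariant null set, after which identities hold at every point. For $A\subseteq X$, an element of $[\mathcal R|_A]$ is viewed as an element of $[\mathcal R]$ by extending it by the identity. We write $\operatorname{Fix}U=\{x:Ux=x\}$ and $\operatorname{supp}U=X\setminus\operatorname{Fix}U$. We fix a Borel linear order on $X$, and we use freely that in an atomless space a set of measure $t$ has subsets of every measure in $[0,t]$.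

\emph{Bi-invariance.} We have $d_u(US,UT)=d_u(SU,TU)=d_u(S,T)$, because $\{US\ne UT\}=\{S\ne T\}$ and $\{SU\ne TU\}=U^{-1}\{S\ne T\}$. Consequently $d_u(S^{-1},T^{-1})=d_u(S,T)$ and
\begin{equation}\label{eq:biinv}
d_u(S_1\cdots S_k,\,T_1\cdots T_k)\le\sum_{i=1}^kd_u(S_i,T_i).
\end{equation}
In particular $\tau\mapsto\tau(w)$ is continuous for each $w\in\mathbf F_r$.

\emph{The Feldman--Moore theorem.} Every countable Borel equivalence relation on $X$ is the union of the graphs of countably many Borel involutions of $X$. In particular $\mathcal R$ is the orbit relation of a countable group $\{g_n\}\subseteq[\mathcal R]$, and the saturation $\bigcup_ng_nA$ of a null set $A$ is null.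

\emph{Rokhlin's lemma.} Let $V$ be a measure-preserving bijection of a set $A\subseteq X$ all of whose orbits are infinite. For every $p\ge1$ and $\beta>0$ there is $B\subseteq A$ such that $B,VB,\dots,V^{p-1}B$ are pairwise disjoint and cover $A$ up to measure $\beta$. Note that $\mu(B)\le1/p$.

\emph{Almost all classes are infinite.} Otherwise, by ergodicity, almost all classes are finite. Their least elements form a non-null set meeting each class once, and two disjoint non-null subsets of it have disjoint non-null saturations, which contradicts ergodicity.

\begin{lemma}[homogeneity]\label{lem:homog}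
If $\mu(A)=\mu(B)$, there is $\varphi\in[[\mathcal R]]$ with domain $A$ and range $B$.
\end{lemma}

\begin{proof}
Define inductively $A_n=\big(A\setminus\bigcup_{k<n}A_k\big)\cap g_n^{-1}\big(B\setminus\bigcup_{k<n}g_kA_k\big)$ and let $\varphi=g_n$ on $A_n$. The sets $A'=A\setminus\bigcup_nA_n$ and $B'=B\setminus\bigcup_ng_nA_n$ have equal measure, and $g_nA'\cap B'=\emptyset$ for all $n$, since a point $x\in A'$ with $g_nx\in B'$ would belong to $A_n$. If $A'$ were non-null, its saturation would be conull by ergodicity and disjoint from the non-null set $B'$.
\end{proof}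

\begin{lemma}[separation]\label{lem:sep}
Let $h_0,\dots,h_l\in[\mathcal R]$ and $B\subseteq X$ be such that $h_0x,\dots,h_lx$ are distinct for every $x\in B$. Then $B$ is a countable disjoint union of sets $B'$ for which $h_0B',\dots,h_lB'$ are pairwise disjoint.
\end{lemma}

\begin{proof}
Let $\mathcal A$ be a countable algebra of Borel sets separating the points of $X$. For each $x\in B$ there are pairwise disjoint $U_0,\dots,U_l\in\mathcal A$ with $h_tx\in U_t$. So the countably many sets $\{x\in B:h_tx\in U_t\text{ for all }t\}$ cover $B$; make them disjoint.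
\end{proof}

\subsection{Edges and switches}\label{sub:switch}
Let $\tau\in[\mathcal R]^r$ and $\alpha_j=\tau(a_j)$. An \emph{edge} is a pair $(x,j)\in X\times\{1,\dots,r\}$; it has \emph{source} $x$ and \emph{label} $j$, and it joins $x$ to $\alpha_jx$. Paths may traverse edges in both directions. A word $w=s_n\cdots s_1$ with $s_k\in\{a_1^{\pm1},\dots,a_r^{\pm1}\}$ and a point $x$ determine a path $x_0=x$, $x_k=\tau(s_k)x_{k-1}$. Thus $\tau\in\mathcal H$ means that equivalent points are joined by paths.

A generator is a bijection, so one cannot simply add or delete an edge. The basic modification that keeps bijectivity is the following. Let $U\in[\mathcal R]$ and let $\theta\in[\mathcal R]$ be an involution. We say that $U\theta$ is obtained from $U$ by \emph{switching along $\theta$}: if $\theta$ exchanges $s$ and $u$, the edges $s\to Us$ and $u\to Uu$ are replaced by $s\to Uu$ and $u\to Us$, and edges with source outside $\operatorname{supp}\theta$ are unchanged. Two remarks will be used repeatedly.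

\begin{enumerate}
\item[(S1)] Let $\mathcal S$ be an equivalence relation containing the graph of $U\theta$. If $u\,\mathcal S\,Uu$, then $s$, $Us$, $u$, $Uu$ are all $\mathcal S$-equivalent, since $s\,\mathcal S\,Uu\,\mathcal S\,u\,\mathcal S\,Us$ (Figure~\ref{fig:switch}).
\item[(S2)] If $Uu=u$, the switch gives $s\to u\to Us$: the point $u$ is \emph{inserted} after $s$ in the $U$-orbit of $s$. If $\theta$ exchanges a set $A$ with a set $A'\subseteq\operatorname{Fix}U$ disjoint from $A$ and is trivial elsewhere, a $U$-orbit with $k$ points that misses $A'$ becomes a $U\theta$-orbit with at most $2k$ points.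
\end{enumerate}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (s) at (0,1.4) {$s$}; \node (Us) at (2.4,1.4) {$Us$};
\node (u) at (0,0) {$u$}; \node (Uu) at (2.4,0) {$Uu$};
\draw[->] (s)--(Us); \draw[->] (u)--(Uu);
\draw[dashed] (u) to[bend right=45] (Uu);
\node (t) at (5.5,1.4) {$s$}; \node (Ut) at (7.9,1.4) {$Us$};
\node (v) at (5.5,0) {$u$}; \node (Uv) at (7.9,0) {$Uu$};
\draw[->] (t)--(Uv); \draw[->] (v)--(Ut);
\draw[dashed] (v) to[bend right=45] (Uv);
\end{tikzpicture}
\caption{A switch. Left: two edges of a bijection $U$, the lower one redundant because its endpoints are also joined by another path (dashed). Right: after exchanging the targets of $s$ and $u$, all four points are connected.}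
\label{fig:switch}
\end{figure}

So a redundant edge $u\to Uu$ can be traded for a new connection between $s$ and $u$ without losing the connection between $s$ and $Us$.

\subsection{The Baire reduction}
We have $\tau\in\mathcal H$ if and only if for all $n,k\ge1$ there is a finite set $W\subseteq\mathbf F_r$ with $\mu\{x:g_nx\in\tau(W)x\}>1-1/k$. For fixed $n$ and $W$ this measure changes by at most $\sum_{w\in W}d_u(\tau(w),\tilde\tau(w))$ when $\tau$ is replaced by $\tilde\tau$, so it is continuous in $\tau$. Hence $\mathcal H$ is a $G_\delta$ subset of $[\mathcal R]^r$, and is therefore a Polish space, in which Baire's theorem holds. If $\mathcal T$ is a countable dense subset of $[\mathcal R]$, the set of $\tau\in\mathcal H$ with dense image is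
\[
\bigcap_{T\in\mathcal T}\ \bigcap_{n\ge1}\ \{\tau\in\mathcal H:\ d_u(\tau(w),T)<1/n\text{ for some }w\in\mathbf F_r\},
\]
a countable intersection of relatively open sets. Theorem~\ref{thm:main} follows once each of these sets is shown to be dense, which is the content of the next statement.

\begin{proposition}\label{prop:key}
Let $r\geq 2$ and $\operatorname{cost}(\mathcal R)<r$. Let $\tau\in\mathcal H$, $T\in[\mathcal R]$ and $\varepsilon,\delta>0$. There are $\tau''\in\mathcal H$ with $d_u(\tau''(a_j),\tau(a_j))<\varepsilon$ for all $j$, and $w\in\mathbf F_r$ with $d_u(\tau''(w),T)<\delta$.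
\end{proposition}

\section{The dyadic odometer}\label{sec:odometer}

Let $\mathbf Z_2$ be the compact group of $2$-adic integers with its Haar probability measure. For each $n$, every $x\in\mathbf Z_2$ is uniquely $l+2^nz$ with $0\le l<2^n$ and $z\in\mathbf Z_2$, and this identifies $\mathbf Z_2$ with the product of the uniform measure on $\{0,\dots,2^n-1\}$ and the Haar measure. The residue classes $l+2^n\mathbf Z_2$ generate the Borel $\sigma$-algebra, so every Borel set is approximated in measure by unions of classes modulo $2^q$ for large $q$. The \emph{odometer} is the map $O\colon x\mapsto x+1$, and $\mathcal R_O$ is its orbit relation.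

\subsection{Finite alternating groups in the full group}
For $n\ge2$ let $\Sigma_n\cong\operatorname{Sym}(2^n)$ be the group of maps $l+2^nz\mapsto\sigma(l)+2^nz$, where $\sigma$ is a permutation of $\{0,\dots,2^n-1\}$. Such a map equals $O^{\sigma(l)-l}$ on $l+2^n\mathbf Z_2$, so $\Sigma_n\subseteq[\mathcal R_O]$. Let $\operatorname{Alt}_n\subseteq\Sigma_n$ be the alternating subgroup and let $C_n\in\operatorname{Alt}_n$ correspond to the $3$-cycle $(0\ 1\ 2)$. Its support $\{0,1,2\}+2^n\mathbf Z_2$ has measure $3\cdot2^{-n}$ and is disjoint from $3+4\mathbf Z_2$.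

\begin{lemma}\label{lem:alt}
\begin{enumerate}
\item[(a)] The groups $\operatorname{Alt}_n$ increase with $n$, and their union is dense in $[\mathcal R_O]$.
\item[(b)] $\operatorname{Alt}_n$ is generated by the elements $O^lC_nO^{-l}$, $0\le l\le2^n-3$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n'>n$. The transposition $(l\ \,l')$ of $\Sigma_n$ is the product of the $2^{n'-n}$ transpositions $(l+2^nm\ \ \,l'+2^nm)$, $0\le m<2^{n'-n}$, of $\Sigma_{n'}$. This number is even, so $\operatorname{Alt}_n\subseteq\Sigma_n\subseteq\operatorname{Alt}_{n'}$, and it suffices to prove that $\bigcup_n\Sigma_n$ is dense.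

Let $\mathcal E_n$ be the orbit relation of $\Sigma_n$; its classes are the sets $\{l+2^nz:0\le l<2^n\}$, and $\mathcal E_n\subseteq\mathcal E_{n+1}$. We have $x\,\mathcal E_n\,(x+1)$ unless $x\equiv-1\pmod{2^n}$. A point $x\ne-1$ fails this congruence for large $n$, so $\mathcal R_O=\bigcup_n\mathcal E_n$ outside the null set $\mathbf Z$. Let $u\in[\mathcal R_O]$ and $\beta>0$. The sets $G_n=\{x:x\,\mathcal E_n\,ux\}$ increase to a conull set; fix $n$ with $G_n$ of measure more than $1-\beta$. For each $z$ the restriction of $u$ to $G_n$ induces a partial injection of the class $\{l+2^nz\}$ into itself, hence of $\{0,\dots,2^n-1\}$ into itself; let $\sigma_z$ be the first permutation extending it in a fixed enumeration of $\operatorname{Sym}(2^n)$. The map $u^1\colon l+2^nz\mapsto\sigma_z(l)+2^nz$ agrees with $u$ on $G_n$. Since $z\mapsto\sigma_z$ is Borel with finitely many values, it agrees outside a set of measure $\beta$ with a map $z\mapsto\sigma'_z$ that depends only on $z$ modulo $2^q$, for some $q$. Then $u^2\colon l+2^nz\mapsto\sigma'_z(l)+2^nz$ sends $l+2^nm+2^{n+q}z'$ to $\sigma'_m(l)+2^nm+2^{n+q}z'$ for $0\le m<2^q$,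 so $u^2\in\Sigma_{n+q}$, and $d_u(u,u^2)<2\beta$.

(b) For $0\le l\le2^n-3$ the map $O^lC_nO^{-l}$ sends $l+2^nz\mapsto l+1+2^nz\mapsto l+2+2^nz\mapsto l+2^nz$ and fixes the other points. As $l+2<2^n$, it is the element $(l\ \,l{+}1\ \,l{+}2)$ of $\Sigma_n$. The $3$-cycles $(l\ \,l{+}1\ \,l{+}2)$, $0\le l\le N-3$, generate the alternating group of $\{0,\dots,N-1\}$: by induction on $N\ge3$, the group they generate is transitive and contains the alternating group of $\{0,\dots,N-2\}$ in the stabilizer of $N-1$, so its order is at least $N\cdot(N-1)!/2$.
\end{proof}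

\subsection{The model case}\label{sub:model}
Take $X=\mathbf Z_2$, $\mathcal R=\mathcal R_O$ and $r=2$. This relation has cost at most $1$. It is ergodic: an $O$-invariant set has the same measure in all classes modulo $2^n$, so it is independent of these classes, hence of every Borel set, hence of itself.

Let $\tau=(\mathrm{id},O)\in\mathcal H$. Its image is cyclic, so very far from dense. Put $\tau_n=(C_n,O)$. Then $\tau_n\in\mathcal H$, the distance from $\tau_n$ to $\tau$ is $3\cdot2^{-n}$, and $\tau_n(\mathbf F_2)\supseteq\operatorname{Alt}_n$ by Lemma~\ref{lem:alt}(b). Given $T$, $\varepsilon$, $\delta$, Lemma~\ref{lem:alt}(a) provides $n$ with $3\cdot2^{-n}<\varepsilon$ and an element of $\operatorname{Alt}_n$ within $\delta$ of $T$. This is Proposition~\ref{prop:key} for this $\tau$. The point is that the smaller the perturbation $C_n$, the larger the group $\operatorname{Alt}_n$ that it produces.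

Here the first generator was trivial, so $C_n$ could be read off directly. Suppose instead that $\tau=(\alpha,O)$, where $\alpha\in\Sigma_4$ is the $3$-cycle $(3\ 7\ 11)$, supported in $3+4\mathbf Z_2$. The supports of $\alpha$ and $C=C_n$ are disjoint, but replacing $\alpha$ by $\alpha C$ does not isolate $C$: the powers of $\alpha C$ that kill $\alpha$ also kill $C$. What is needed is a cube root of $C$. Cut $A=2^n\mathbf Z_2$ into three sets $A_0,A_1,A_2$ of equal measure, take bijections $\psi_t\colon A_0\to A_t$ in $[[\mathcal R]]$ for $t=1,2$, and let $\tilde C$ act on the nine points attached to $y\in A_0$ as the cycle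
\[
y\to\psi_1y\to\psi_2y\to Cy\to C\psi_1y\to C\psi_2y\to C^2y\to C^2\psi_1y\to C^2\psi_2y\to y .
\]
Three steps along this cycle amount to one application of $C$, so $\tilde C^3=C$ and $(\alpha\tilde C)^3=C$. The homomorphism $(\alpha\tilde C,O)$ is again at distance $3\cdot2^{-n}$ from $\tau$, and its image contains $\operatorname{Alt}_n$. The construction works for every exponent, and the support of the root does not grow with the exponent.

\begin{lemma}[roots]\label{lem:root}
Let $C\in[\mathcal R]$ satisfy $C^3=\mathrm{id}$ and $\operatorname{supp}C=A\sqcup CA\sqcup C^2A$. For every $m\ge1$ there is $\tilde C\in[\mathcal R]$ with $\operatorname{supp}\tilde C\subseteq\operatorname{supp}C$ and $\tilde C^m=C$.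
\end{lemma}

\begin{proof}
Partition $A$ into sets $A_0,\dots,A_{m-1}$ of equal measure and take bijections $\psi_t\colon A_0\to A_t$ in $[[\mathcal R]]$ with $\psi_0=\mathrm{id}$ (Lemma~\ref{lem:homog}). Every point of $\operatorname{supp}C$ is uniquely $C^e\psi_ty$ with $e\in\mathbf Z/3$, $0\le t<m$, $y\in A_0$. Put $\tilde C(C^e\psi_ty)=C^e\psi_{t+1}y$ for $t<m-1$ and $\tilde C(C^e\psi_{m-1}y)=C^{e+1}y$, and let $\tilde C$ be the identity off $\operatorname{supp}C$. Starting from $C^e\psi_ty$, $m-t$ steps of $\tilde C$ lead to $C^{e+1}y$ and $t$ further steps lead to $C^{e+1}\psi_ty$.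
\end{proof}

The model also shows the danger. The map $O_n\in\Sigma_n$ given by the cycle $(0\ 1\ \cdots\ 2^n-1)$ differs from $O$ on a set of measure $2^{-n}$, but $(\mathrm{id},O_n)$ has finite orbits. So $\mathcal H$ is not open, and generation has to be checked after every modification.

To imitate the model for a general $\tau\in\mathcal H$ we need four things: a region $K$ on which the second generator is an odometer and the first is mostly trivial; a first generator with a power close to the identity, which rules out infinite orbits on a large set; generation of $\mathcal R$ throughout; and a way to pass from the full group of the odometer on $K$, which is a small set, to $[\mathcal R]$. The odometer itself is always available.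

\subsection{Every set carries an odometer}

\begin{lemma}\label{lem:odo}
Let $K\subseteq X$ be non-null. Up to null sets, there is an isomorphism $\pi$ from $K$, with the measure $\mu|_K/\mu(K)$, onto $\mathbf Z_2$ such that $\pi^{-1}O\pi\in[\mathcal R|_K]$.
\end{lemma}

\begin{proof}
We build the residue classes modulo $2^n$ together with identifications between them that lie in $[[\mathcal R]]$. A \emph{$2^n$-array} is a partition $P_0,\dots,P_{2^n-1}$ of $K$ into sets of equal measure with bijections $\psi_l\colon P_0\to P_l$ in $[[\mathcal R]]$, $\psi_0=\mathrm{id}$. Given a partition $Q_0,\dots,Q_{2^q-1}$ of $P_0$ into sets of equal measure, take bijections $\chi_m\colon Q_0\to Q_m$ in $[[\mathcal R]]$ with $\chi_0=\mathrm{id}$ (Lemma~\ref{lem:homog}). The \emph{refined} $2^{n+q}$-array is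
\[
P'_{l+2^nm}=\psi_l(Q_m),\qquad\psi'_{l+2^nm}=\psi_l\chi_m\qquad(0\le l<2^n,\ 0\le m<2^q).
\]

Given $A\subseteq K$ and $\beta>0$, the refinement can be chosen so that $A$ is within $\beta$ of a union of sets $P'_{l'}$. Indeed, the functions $1_A\circ\psi_l$, $0\le l<2^n$, define a partition of $P_0$ into at most $2^{2^n}$ atoms. Cut from each atom as many pieces of measure $2^{-q}\mu(P_0)$ as possible. The remainder $P^*$ has measure less than $2^{2^n-q}\mu(P_0)$, and this measure is a multiple of $2^{-q}\mu(P_0)$, so $P^*$ can be cut into such pieces as well; call all the pieces $Q_m$. If $Q_m$ lies in one atom, each $\psi_l(Q_m)$ is contained in $A$ or disjoint from $A$. So $A$ differs from the union of the sets $P'_{l'}\subseteq A$ by a subset of $\bigcup_l\psi_l(P^*)$, of measure less than $2^{2^n-q}\mu(K)$, which is less than $\beta$ for large $q$.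

Let $(A_k)$ be a sequence of subsets of $K$ separating points, in which every term occurs infinitely often. Start with the $1$-array $P_0=K$ and refine successively, each time with $q\ge1$, treating $A_k$ with $\beta=1/k$ at step $k$. This gives $2^n$-arrays $(P^n_l,\psi^n_l)$ for all $n$ in an infinite set $I$. Define $\pi\colon K\to\mathbf Z_2$ by $\pi(x)\equiv l\pmod{2^n}$ for $x\in P^n_l$, $n\in I$. This is consistent, because $P'_{l+2^nm}\subseteq P_l$, and $\pi$ is measure preserving, because $\pi^{-1}(l+2^n\mathbf Z_2)=P^n_l$ has measure $2^{-n}\mu(K)$. Each $A_k$ is a limit in measure of preimages of Borel sets, hence equals $\pi^{-1}(A_k')$ up to a null set for some Borel set $A_k'\subseteq\mathbf Z_2$. Outside these countably many null sets, $\pi(x)=\pi(x')$ implies that $x$ and $x'$ lie in the same sets $A_k$, so $x=x'$. Thus $\pi$ is injective on a conull set, its image there is Borel and conull, and $\pi$ is an isomorphism.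

For $x\in P^n_l$ with $l<2^n-1$ put $O'x=\psi^n_{l+1}(\psi^n_l)^{-1}x$. This does not change under refinement: for $x\in P'_{l+2^nm}$ the next index is $(l+1)+2^nm$, and $\psi_{l+1}\chi_m(\psi_l\chi_m)^{-1}=\psi_{l+1}\psi_l^{-1}$ on $\psi_l(Q_m)$. So $O'$ is defined outside the null set $\pi^{-1}(-1)$, its graph lies in $\mathcal R$, and $\pi(O'x)\equiv\pi(x)+1\pmod{2^n}$ for all large $n\in I$. Hence $O'=\pi^{-1}O\pi$.
\end{proof}

\section{Redundant edges}\label{sec:redundant}

A non-trivial word with a non-null set of fixed points produces closed paths, and an edge on a cycle is redundant. We must delete a non-null set of such edges at once, so the cycle that replaces one deleted edge has to avoid all the others. A shortest word gives embedded cycles, and the separation lemma makes them avoid each other's deleted edges.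

Recall that a graphing is a \emph{treeing} if every non-empty reduced word in its members and their inverses has a null set of fixed points. A treeing realizes the cost: if $\mathcal R$ has a treeing of cost $c$, then $\operatorname{cost}(\mathcal R)=c$ \cite[Thm.~IV.1]{Gab}.

\begin{lemma}\label{lem:redundant}
Let $\tau\in\mathcal H$.
\begin{enumerate}
\item[(a)] If $\mu(\operatorname{Fix}\tau(w))>0$ for some $w\ne1$, there are a label $i$ and a non-null set $E\subseteq X$ such that the edges not in $E\times\{i\}$ still generate $\mathcal R$. In particular $\operatorname{cost}(\mathcal R)\le r-\mu(E)<r$.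
\item[(b)] If $\operatorname{cost}(\mathcal R)<r$, the hypothesis of \textup{(a)} holds.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $w=s_n\cdots s_1$ be a reduced word of minimal length $n\ge1$ with $\mu(\operatorname{Fix}\tau(w))>0$. For $x\in\operatorname{Fix}\tau(w)$ consider the closed path $x_0=x,x_1,\dots,x_n=x_0$ determined by $w$. For almost every such $x$ the points $x_0,\dots,x_{n-1}$ are distinct: if $x_p=x_q$ with $0\le p<q\le n-1$, then $x_p$ is fixed by the reduced word $s_q\cdots s_{p+1}$, whose length lies in $[1,n-1]$, and by minimality such $x_p$, hence such $x$, form a null set. Let $e_k=(y_k,j_k)$ be the edge used at step $k$; so $s_k=a_{j_k}^{\pm1}$, with $y_k=x_{k-1}$ if the sign is $+$ and $y_k=x_k$ if it is $-$.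

We claim that $e_k\ne e_1$ for $k\ge2$. If $n\ge3$, the sets of endpoints $\{x_{k-1},x_k\}$, $1\le k\le n$, are distinct. Let $n=2$ and $e_1=e_2$. Then $j_1=j_2$, and the common source is $x_0$ or $x_1$, where $x_0\ne x_1$. If it is $x_0=x_2$, the signs of $s_1,s_2$ are $+,-$; if it is $x_1$, they are $-,+$. In both cases $s_2=s_1^{-1}$, although $w$ is reduced.

Put $i=j_1$. There are $h_k\in\tau(\mathbf F_r)$, independent of $x$, with $y_k=h_ky_1$. For $k\ge2$ with $j_k=i$ the claim gives $h_ky_1\ne y_1$. The points $y_1$ fill a non-null set, and applying Lemma~\ref{lem:sep} successively to the pairs $(\mathrm{id},h_k)$ we find in it a non-null set $E$ with $h_kE\cap E=\emptyset$ for these finitely many $k$. For $y=y_1\in E$, the edges $e_2,\dots,e_n$ are not in $E\times\{i\}$, and they form a path from $x_1$ to $x_0$, which are the two endpoints $y$ and $\alpha_iy$ of $e_1$ (if $n=1$ these endpoints coincide). So each deleted edge can be replaced by a path of remaining edges. The remaining edges form the graphing consisting of the $\alpha_j$, $j\ne i$, and $\alpha_i|_{X\setminus E}$, of cost $r-\mu(E)$.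

(b) Otherwise $(\alpha_1,\dots,\alpha_r)$ is a treeing of $\mathcal R$ of cost $r$, and $\operatorname{cost}(\mathcal R)=r$.
\end{proof}

Part (b) is the only place where the hypothesis $\operatorname{cost}(\mathcal R)<r$ enters the proofs of Theorem~\ref{thm:main} and Theorem~\ref{thm:compl}(1). Part (a) already gives the converse statement.

\begin{proof}[Proof of Theorem~\ref{thm:compl}(2)]
Suppose that $\tau(\mathbf F_r)$ is dense in $[\mathcal R]$; we show that $\operatorname{cost}(\mathcal R)<r$. First, $\tau\in\mathcal H$: for each $n$ and each $\beta>0$ there is $w$ with $\mu\{x:g_nx=\tau(w)x\}>1-\beta$, so $g_nx\in\tau(\mathbf F_r)x$ for almost every $x$, and the $g_n$ generate $\mathcal R$. Next, let $S\in[\mathcal R]$ be an involution exchanging two disjoint sets of measure $\frac18$ and trivial elsewhere (Lemma~\ref{lem:homog}), and take $w$ with $d_u(\tau(w),S)<\frac18$. Then $w\ne1$ because $d_u(\mathrm{id},S)=\frac14$, and $\mu(\operatorname{Fix}\tau(w))\ge\frac34-\frac18>0$. Lemma~\ref{lem:redundant}(a) gives $\operatorname{cost}(\mathcal R)<r$.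
\end{proof}

\section{Detaching a small set}\label{sec:detach}

We now free a small region $Y$ on which the generators can be redefined at will. For this the action must be rerouted around $Y$ and still generate $\mathcal R$ on the complement. Replacing each $\alpha_j$ by its first return map to $X\setminus Y$ gives bijections of $X\setminus Y$, and it joins $\alpha_j^{-1}y$ to $\alpha_jy$. But a point $y\in Y$ also joined $\alpha_j^{\pm1}y$ to $\alpha_k^{\pm1}y$ for $k\ne j$, and these connections are lost. We restore them by switching each of the at most $2r$ neighbors $s$ of $y$ with the source $u_s$ of a redundant edge, the points $u_s$ being chosen connected to one common point by paths that no modification touches.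

\begin{lemma}\label{lem:detach}
Let $\operatorname{cost}(\mathcal R)<r$ and $\tau\in\mathcal H$, $\alpha_j=\tau(a_j)$. For every $\varepsilon>0$ there are $Y\subseteq X$ with $0<\mu(Y)<\varepsilon$ and $\beta_1,\dots,\beta_r\in[\mathcal R|_{X\setminus Y}]$ generating $\mathcal R|_{X\setminus Y}$ such that $\mu\{x\in X\setminus Y:\beta_jx\ne\alpha_jx\}<\varepsilon$ for all $j$.
\end{lemma}

\begin{proof}
Take $i$ and $E$ from Lemma~\ref{lem:redundant}. A path is \emph{$E$-free} if it uses no edge of $E\times\{i\}$; any two equivalent points are joined by an $E$-free path.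

\emph{Step 1: clusters of $2r$ redundant edges.} Partition $E$ into sets $F_1,\dots,F_{2r}$ of equal measure, with bijections $\varphi_l\colon F_1\to F_l$ in $[[\mathcal R]]$, $\varphi_1=\mathrm{id}$. For $u\in F_1$ and each $l$ there are an $E$-free path from $u$ to $\varphi_lu$ and an $E$-free path from $\varphi_lu$ to $\alpha_i\varphi_lu$. These paths are described by words; take the first suitable pair of words in a fixed enumeration. This choice is a Borel function of $u$ with countably many values, so it is constant, for all $l$ at once, on a non-null subset of $F_1$. Replace $F_1$ by this subset and $F_l$ by $\varphi_l(F_1)$; the sets $F_l$ are still disjoint subsets of $E$, and $E$ itself, hence the notion of $E$-free path, is not changed. There is now a finite set $W\subseteq\mathbf F_r$ such that, for every $u\in F_1$, the set $V(u)$ of all vertices of the chosen paths equals $\tau(W)u$. It contains $u$ and all the points $\varphi_lu$, $\alpha_i\varphi_lu$. Put $N=|W|$.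

\emph{Step 2: the set $Y$.} We choose a non-null set $Y$ such that, for every $g\in\mathbf F_r$ of length at most $2$, either $\tau(g)$ fixes every point of $Y$ or $\tau(g)Y\cap Y=\emptyset$. Start from $X$ and treat these finitely many $g$ one after the other: if $\tau(g)$ fixes a non-null part of the current set, shrink to that part, and otherwise shrink using Lemma~\ref{lem:sep} for the pair $(\mathrm{id},\tau(g))$. Both alternatives pass to subsets. Shrinking further, we assume
\[
\mu(Y)\le\frac{\varepsilon}{8r},\qquad\big(1+(2r+1)N\big)\mu(Y)\le\mu(F_1).
\]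
For $y\in Y$ let $Q_y=\{\alpha_j^{\pm1}y:1\le j\le r\}\setminus\{y\}$ be the set of its neighbors, and let $Q=\bigcup_{y\in Y}Q_y$, so that $\mu(Q)\le2r\mu(Y)$. By the choice of $Y$, two distinct points of $Y$ are never related by a word of length at most $2$. Hence $Q\cap Y=\emptyset$, and $Q_y\cap Q_{y'}=\emptyset$ for $y\ne y'$.

The set of $u\in F_1$ with $V(u)\cap(Y\cup Q)\ne\emptyset$ is contained in $\bigcup_{g\in W}\tau(g)^{-1}(Y\cup Q)$, of measure at most $N(2r+1)\mu(Y)$. So there is $F\subseteq F_1$ with $\mu(F)=\mu(Y)$ and $V(u)\cap(Y\cup Q)=\emptyset$ for all $u\in F$. Let $\xi\colon Y\to F$ be a bijection in $[[\mathcal R]]$; it assigns a cluster to each point of $Y$.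

\emph{Step 3: the maps $\beta_j$.} For $x\notin Y$ put $\beta^0_jx=\alpha_jx$ if $\alpha_jx\notin Y$, and $\beta^0_jx=\alpha_j^2x$ otherwise. In the second case $y=\alpha_jx\in Y$ is not fixed by $\alpha_j$, since $\alpha_j^{-1}y=x\ne y$, so $\alpha_jy\in Q_y$ lies outside $Y$. Thus $\beta_j^0$ maps $X\setminus Y$ to itself, the same formula with $\alpha_j^{-1}$ gives its inverse, and $\beta_j^0\in[\mathcal R|_{X\setminus Y}]$.

For $s\in Q_y$ let $l(s)\in\{1,\dots,2r\}$ be the first position of $s$ in the list $\alpha_1y,\alpha_1^{-1}y,\dots,\alpha_ry,\alpha_r^{-1}y$, and put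
\[
u_s=\varphi_{l(s)}(\xi y)\in V(\xi y),\qquad\text{so that}\qquad u_s\in E\setminus(Y\cup Q).
\]
The map $s\mapsto u_s$ is injective on $Q$: the point $u_s$ determines $l(s)$ because the $F_l$ are disjoint, then $\xi y$, then $y$, and finally $s$. Let $\theta\in[\mathcal R|_{X\setminus Y}]$ be the involution exchanging $s$ and $u_s$ for all $s\in Q$ and trivial elsewhere. Put $\beta_j=\beta_j^0$ for $j\ne i$ and $\beta_i=\beta_i^0\theta$. The set $\{x\in X\setminus Y:\beta_jx\ne\alpha_jx\}$ is contained in $\alpha_j^{-1}Y\cup\operatorname{supp}\theta$, of measure at most $(1+4r)\mu(Y)<\varepsilon$.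

\emph{Step 4: generation.} Let $\mathcal R'\subseteq\mathcal R|_{X\setminus Y}$ be the relation generated by the $\beta_j$.

(i) Let $x,\alpha_jx\notin Y$, and suppose that $j\ne i$ or $x\notin\operatorname{supp}\theta=Q\cup\{u_s:s\in Q\}$. Then $\beta_jx=\alpha_jx$, so $x\,\mathcal R'\,\alpha_jx$.

(ii) Let $u\in F$. Every edge of the paths chosen for $u$ has both endpoints in $V(u)$, hence outside $Y\cup Q$. If it has label $i$, its source is not in $E$, so it is not of the form $u_s$. Thus (i) applies to all these edges, and $u\,\mathcal R'\,\varphi_lu\,\mathcal R'\,\alpha_i\varphi_lu$ for all $l$.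

(iii) Let $s\in Q_y$. Since $\alpha_iu_s\in V(\xi y)$ is outside $Y$, we have $\beta_i^0u_s=\alpha_iu_s$, and $u_s\,\mathcal R'\,\beta_i^0u_s$ by (ii). By (S1), applied to $U=\beta_i^0$, the points $s$, $\beta_i^0s$, $u_s$ are $\mathcal R'$-equivalent, and $u_s\,\mathcal R'\,\xi y$ by (ii). So all points of $Q_y$ are $\mathcal R'$-equivalent to $\xi y$, and if $\alpha_is\notin Y$ then $s\,\mathcal R'\,\alpha_is$.

It follows that $x\,\mathcal R'\,\alpha_jx$ whenever $x,\alpha_jx\notin Y$: this is (ii) if $j=i$ and $x=u_s$, it is (iii) if $j=i$ and $x\in Q$, and it is (i) otherwise. Now let $x,x'\in X\setminus Y$ be $\mathcal R$-equivalent and take a path of $\tau$-edges between them. Consecutive vertices lying in $Y$ coincide, so every excursion of the path into $Y$ has the form $s,y,\dots,y,s'$ with $s,s'\in Q_y$, and $s\,\mathcal R'\,s'$ by (iii). Hence $x\,\mathcal R'\,x'$.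
\end{proof}

\section{From a subrelation to the whole full group}\label{sec:join}

The odometer will live on a small set $K$, so Lemma~\ref{lem:alt} only approximates transformations supported in $K$. Conjugating by the image of $\mathbf F_r$ moves this control around $X$. To exploit it we need to know that full groups of subrelations generate the full group of their join, that is, of the smallest equivalence relation containing them. The difficulty is that an element of the join moves each point along its own chain of steps. On a piece where the chain is constant, one argues as in the symmetric group, where $(0\ \,l)$ is the conjugate of $(0\ 1)$ by $(l{-}1\ \,l)\cdots(1\ 2)$.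

\begin{lemma}[Kittrell--Tsankov]\label{lem:join}
Let $\mathcal S$ be the join of countably many Borel subrelations $\mathcal S_n$ of $\mathcal R$. Then $\bigcup_n[\mathcal S_n]$ generates a dense subgroup of $[\mathcal S]$.
\end{lemma}

\begin{proof}
Let $G\subseteq[\mathcal S]$ be the closure of the group generated by $\bigcup_n[\mathcal S_n]$. By the Feldman--Moore theorem there are countably many involutions $\iota_k\in\bigcup_n[\mathcal S_n]$ generating $\mathcal S$. The restriction of $\iota_k$ to an $\iota_k$-invariant set, extended by the identity, lies in the same $[\mathcal S_n]$, hence in $G$.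

\emph{Involutions.} Let $S\in[\mathcal S]$ be an involution and $A=\{x:x<Sx\}$, so that $\operatorname{supp}S=A\sqcup SA$. For $x\in A$ there is a sequence $(k_1,\dots,k_l)$, $l\ge1$, such that $\iota_{k_l}\cdots\iota_{k_1}x=Sx$ and the points $\iota_{k_t}\cdots\iota_{k_1}x$, $0\le t\le l$, are distinct; a shortest sequence has this property. Taking the first such sequence in a fixed enumeration and then applying Lemma~\ref{lem:sep}, we write $A$ as a countable disjoint union of sets $B$ on which the sequence is constant and for which the sets $B_t=\iota_{k_t}\cdots\iota_{k_1}B$, $0\le t\le l$, are pairwise disjoint. Fix such a $B$. Let $t_q\in G$ be the restriction of $\iota_{k_q}$ to the invariant set $B_{q-1}\cup B_q$, and let $g=t_l\cdots t_2$. Then $g$ is the identity on $B_0$ and equals $\iota_{k_l}\cdots\iota_{k_2}$ on $B_1$. The involution $gt_1g^{-1}\in G$ is supported on $g(B_0\cup B_1)=B\cup SB$ and sends $x\in B$ to $gt_1x=Sx$, so it is the restriction of $S$ to $B\cup SB$. The sets $B\cup SB$ are pairwise disjoint and cover $\operatorname{supp}S$, so finite products of these restrictions converge to $S$, and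 $S\in G$.

\emph{Elements with finite orbits.} Let $U\in[\mathcal S]$ have finite orbits. For $x$ the least point of its orbit and $j\in\mathbf Z$ put $\rho_2(U^jx)=U^{-j}x$ and $\rho_1(U^jx)=U^{1-j}x$; both depend only on $j$ modulo the size of the orbit, so they are well defined. Then $\rho_1,\rho_2\in[\mathcal S]$, $\rho_1^2=\rho_2^2=\mathrm{id}$ and $\rho_1\rho_2(U^jx)=U^{1+j}x$. So $U=\rho_1\rho_2\in G$.

\emph{General elements.} Let $V\in[\mathcal S]$, $p\ge1$, and let $A$ be the union of the infinite $V$-orbits. Rokhlin's lemma gives $B\subseteq A$ with $B,VB,\dots,V^{p-1}B$ disjoint and covering $A$ up to measure $1/p$. Replace $V$ by $V^{-(p-1)}$ on $V^{p-1}B$ and by the identity on the uncovered part of $A$. The new map lies in $[\mathcal S]$, has finite orbits, and is within $2/p$ of $V$. Hence $V\in G$.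
\end{proof}

In a group, a normal subgroup containing the generators is everything. The next lemma is the analogue for $\mathcal R$, and ergodicity makes it enough to contain the generators on a non-null set.

\begin{lemma}\label{lem:normal}
Let $\tau'\in\mathcal H$, $\alpha_j'=\tau'(a_j)$, and let $\mathcal S$ be a Borel subrelation of $\mathcal R$. Suppose that there is a non-null set $B$ with $(x,\alpha'_jx)\in\mathcal S$ for all $x\in B$ and all $j$. Then $\tau'(\mathbf F_r)\cup[\mathcal S]$ generates a dense subgroup of $[\mathcal R]$.
\end{lemma}

\begin{proof}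
Let $\Gamma=\tau'(\mathbf F_r)$ and let $G$ be the closure of the group generated by $\Gamma\cup[\mathcal S]$. For $g\in\Gamma$ let $g\mathcal S=\{(gx,gy):(x,y)\in\mathcal S\}\subseteq\mathcal R$; then $[g\mathcal S]=g[\mathcal S]g^{-1}\subseteq G$. Let $\mathcal N$ be the join of the relations $g\mathcal S$, $g\in\Gamma$. By Lemma~\ref{lem:join}, $[\mathcal N]\subseteq G$, and it remains to show that $\mathcal N=\mathcal R$.

Since $\Gamma$ permutes the relations $g\mathcal S$, we have $g\mathcal N=\mathcal N$ for $g\in\Gamma$. Let $P=\{x:(x,\alpha_j'x)\in\mathcal N\text{ for all }j\}\supseteq B$. The set $P$ is $\mathcal N$-invariant: if $x\in P$ and $x'\,\mathcal N\,x$, then $\alpha_j'x'\,\mathcal N\,\alpha_j'x\,\mathcal N\,x\,\mathcal N\,x'$. For $x\in P$ the point $\alpha_j'x$ is $\mathcal N$-equivalent to $x$, so $\alpha_j'P\subseteq P$, and equality holds up to a null set because $\alpha_j'$ preserves $\mu$. Hence $P$ is $\Gamma$-invariant, so $\mathcal R$-invariant as $\tau'\in\mathcal H$, and it is conull by ergodicity. Thus $\mathcal N$ contains the graphs of all $\alpha_j'$, which generate $\mathcal R$.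
\end{proof}

\section{Proof of Proposition~\ref{prop:key}}\label{sec:proof}

Let $\tau,T,\varepsilon,\delta$ be given and $\alpha_j=\tau(a_j)$. Apply Lemma~\ref{lem:detach} with $\varepsilon'=\min(\varepsilon,1)/4$, obtaining $Y$ and $\beta_1,\dots,\beta_r$, and put $X_1=X\setminus Y$. We spend at most half of $Y$ on making the first generator periodic and plant an odometer on the rest. This produces an intermediate homomorphism $\tau'$, which does not depend on $T$ and $\delta$.

\subsection{Making the first generator periodic}\label{sub:periodic}
Cutting the infinite $\beta_1$-orbits into long finite cycles is a small perturbation, but it destroys one edge per cycle, and the example $(\mathrm{id},O_n)$ shows that this can ruin generation. We replace each destroyed edge by a path of length two through a point of $Y$, one step by the first generator and one by the second. This is the first use of $r\ge2$.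

Let $X_1^\infty\subseteq X_1$ be the union of the infinite $\beta_1$-orbits. If it is null, let $D=\emptyset$. Otherwise take $p\ge4/\mu(Y)$, a Rokhlin tower $B,\beta_1B,\dots,\beta_1^{p-1}B$ covering $X_1^\infty$ up to measure $1/p$, and let $D$ be the union of $B$ and the uncovered part. Then $\mu(D)\le2/p\le\mu(Y)/2$. A point of $X_1^\infty\setminus D$ lies in some $\beta_1^kB$ with $1\le k<p$, so among any $p$ consecutive points of an infinite orbit at least one is in $D$. Hence the first return map $\rho\colon D\to D$ of $\beta_1$ is a well-defined bijection. Write $Y=K\sqcup D'$ with $\mu(D')=\mu(D)$, so that $\mu(K)>0$, and let $\kappa\colon D\to D'$ be a bijection in $[[\mathcal R]]$. On $X_2=X_1\sqcup D'=X\setminus K$ define: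
\begin{itemize}
\item $\gamma_1=\beta_1$ on $X_1\setminus D$, and $\gamma_1x=\kappa x$, $\ \gamma_1\kappa x=\beta_1\rho^{-1}x$ for $x\in D$;
\item $\gamma_2=\beta_2$ on $X_1\setminus\beta_1D$, and $\gamma_2\beta_1x=\kappa x$, $\ \gamma_2\kappa x=\beta_2\beta_1x$ for $x\in D$;
\item for $j\ge3$, $\gamma_j=\beta_j$ on $X_1$ and $\gamma_j=\mathrm{id}$ on $D'$.
\end{itemize}
These are elements of $[\mathcal R|_{X_2}]$: the map $\gamma_1$ sends $X_1\setminus D$, $D$, $D'$ bijectively onto $X_1\setminus\beta_1D$, $D'$, $\beta_1D$, and $\gamma_2$ sends $X_1\setminus\beta_1D$, $\beta_1D$, $D'$ bijectively onto $X_1\setminus\beta_2\beta_1D$, $D'$, $\beta_2\beta_1D$.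

\begin{figure}[ht]
\centering
\begin{tikzpicture}[>=stealth]
\node (p0) at (0,0) {$\rho^{-1}x$}; \node (p1) at (2.1,0) {$\beta_1\rho^{-1}x$};
\node (p2) at (4,0) {$\cdots$}; \node (x) at (5.6,0) {$x$};
\node (b) at (7.6,0) {$\beta_1x$}; \node (k) at (5.6,1.6) {$\kappa x$};
\node (c) at (8.2,1.6) {$\beta_2\beta_1x$};
\draw[dotted,->] (p0)--(p1); \draw[dotted,->] (x)--(b);
\draw[->] (p1)--(p2); \draw[->] (p2)--(x); \draw[->] (x)--(k);
\draw[->] (k) to[bend right=20] (p1);
\draw[dashed,->] (b)--(k); \draw[dashed,->] (k)--(c);
\end{tikzpicture}
\caption{An infinite $\beta_1$-orbit (bottom row) is cut at the consecutive points $\rho^{-1}x$ and $x$ of $D$. Dotted: deleted $\beta_1$-edges. Solid: the finite $\gamma_1$-cycle through the new point $\kappa x$. Dashed: $\gamma_2$-edges; the one from $\beta_1x$ to $\kappa x$ reconnects $x$ with $\beta_1x$.}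
\label{fig:periodic}
\end{figure}

\emph{All $\gamma_1$-orbits are finite.} For $x\in D$ the $\gamma_1$-orbit of $x$ is the cycle $x\to\kappa x\to\beta_1\rho^{-1}x\to\cdots\to x$, which follows the $\beta_1$-orbit from $\rho^{-1}x$ to its first return $x$ (Figure~\ref{fig:periodic}). These cycles cover $X_1^\infty\cup D'$, and on $X_1\setminus X_1^\infty$ the map $\gamma_1=\beta_1$ has finite orbits.

\emph{The $\gamma_j$ generate $\mathcal R|_{X_2}$.} For $x\in D$, the points $x$ and $\kappa x$ are joined by $\gamma_1$, and $\beta_1x$ and $\kappa x$ by $\gamma_2$. For $z\in\beta_1D$ we have $\beta_2z=\gamma_2^2z$. All other $\beta_j$-edges are $\gamma_j$-edges. So the generated relation contains $\mathcal R|_{X_1}$, and it joins every point of $D'$ to a point of $X_1$; two $\mathcal R$-equivalent points of $X_2$ are therefore joined through $X_1$.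

\subsection{Planting the odometer}\label{sub:plant}
Identify $K$ with $\mathbf Z_2$ by Lemma~\ref{lem:odo}, so that $O\in[\mathcal R|_K]$, and extend $\mathcal R_O$ by equality outside $K$. Lemma~\ref{lem:alt} holds for $[\mathcal R_O]\subseteq[\mathcal R]$, distances being multiplied by $\mu(K)$. Put
\[
K_0=3+4\mathbf Z_2,\qquad K_1=K\setminus K_0 .
\]
The set $K_0$ will attach $K$ to the rest of $X$, and $K_1$, which contains $\operatorname{supp}C_n$ for all $n\ge2$, is kept free for the root. Since $\mu(K_0)\le\mu(Y)/4<\frac14<\mu(X_2)$, there is a bijection $\lambda\colon K_0\to X_0\subseteq X_2$ in $[[\mathcal R]]$. Define $\tau'$ by $\alpha_j'=\tau'(a_j)$, where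
\begin{itemize}
\item $\alpha_1'=\gamma_1$ on $X_2\setminus X_0$, $\ \alpha_1'=\lambda^{-1}$ on $X_0$, $\ \alpha_1'=\gamma_1\lambda$ on $K_0$, $\ \alpha_1'=\mathrm{id}$ on $K_1$;
\item $\alpha_2'=\gamma_2$ on $X_2$ and $\alpha_2'=O$ on $K$;
\item for $j\ge3$, $\alpha_j'=\gamma_j$ on $X_2$ and $\alpha_j'=\mathrm{id}$ on $K$.
\end{itemize}
The map $\alpha_1'$ arises from $\gamma_1$, extended by the identity to $K$, by inserting $\lambda^{-1}x$ after $x$ for each $x\in X_0$. By (S2) its orbits are finite. Here $r\ge2$ is used a second time: one generator is periodic while another is an odometer on $K$.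

\begin{lemma}\label{lem:tauprime}
Let $R\in[\mathcal R|_{K_1}]$, and let $\tau''$ be defined by $\tau''(a_1)=R$ on $K_1$, $\tau''(a_1)=\alpha_1'$ off $K_1$, and $\tau''(a_j)=\alpha_j'$ for $j\ge2$. Then $\tau''\in\mathcal H$ and $d_u(\tau''(a_j),\tau(a_j))<\varepsilon$ for all $j$. In particular $\tau'\in\mathcal H$.
\end{lemma}

\begin{proof}
For $x\in X_0$ we have $x\to\lambda^{-1}x\to\gamma_1x$ under $\tau''(a_1)$, and all other $\gamma_j$-edges are $\tau''$-edges. So $\mathcal R$-equivalent points of $X_2$ are joined. Each $y\in K_0$ is joined to $\lambda y\in X_2$, and each point of $K$ reaches $K_0$ in at most three steps of $O$. Thus every point is joined to a point of $X_2$, and $\tau''\in\mathcal H$.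

Let $\Delta_j=\{x\in X_1:\beta_jx\ne\alpha_jx\}$. The maps $\tau''(a_j)$ and $\alpha_j$ agree outside $Y\cup\Delta_1\cup D\cup X_0$ for $j=1$, outside $Y\cup\Delta_2\cup\beta_1D$ for $j=2$, and outside $Y\cup\Delta_j$ for $j\ge3$. So their distance is less than $\varepsilon'+(1+\frac12+\frac14)\mu(Y)<4\varepsilon'\le\varepsilon$.
\end{proof}

\subsection{Hiding the 3-cycle}
For $x\in K_1$ we have $\alpha_2'x=Ox$ and $\alpha_j'x=x$ for $j\ne2$, so $(x,\alpha_j'x)\in\mathcal R_O$ for all $j$. By Lemma~\ref{lem:normal}, with $\mathcal S=\mathcal R_O$ and $B=K_1$, there are $s\ge1$, words $v_0,\dots,v_s\in\mathbf F_r$ and $u_1,\dots,u_s\in[\mathcal R_O]$ with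
\begin{equation}\label{eq:first}
d_u\big(T,\ \tau'(v_0)\,u_1\,\tau'(v_1)\cdots u_s\,\tau'(v_s)\big)<\delta/4 .
\end{equation}
We now change $\alpha_1'$ on $K_1$ so that the $u_l$ become, approximately, values of words, while the values of the $v_l$ hardly move. The order of the choices matters: first $n$, so that $\operatorname{supp}C_n$ is small compared with the lengths of the $v_l$; then the words expressing the $u_l$ in terms of $C_n$, which may be very long; and only then the exponent $m$. The last choice does not spoil the first one, because the root of $C_n$ is supported in $\operatorname{supp}C_n$ whatever $m$ is.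

Let $L$ be the total number of letters $a_1^{\pm1}$ in $v_0,\dots,v_s$. By Lemma~\ref{lem:alt}(a) there are $n\ge2$ with $3\cdot2^{-n}\mu(K)L<\delta/4$ and $u_l'\in\operatorname{Alt}_n$ with $d_u(u_l,u_l')<\delta/(4s)$ for $1\le l\le s$. Put $C=C_n$, extended by the identity to $X$. The set $K$ is $\alpha_2'$-invariant, $\alpha_2'=O$ on $K$, and $\operatorname{supp}C\subseteq K$, so $(\alpha_2')^kC(\alpha_2')^{-k}$ equals $O^kCO^{-k}$ on $K$ and the identity off $K$. By Lemma~\ref{lem:alt}(b) there are words $\omega_l$ in two letters with $u_l'=\omega_l(\alpha_2',C)$ exactly. Let $M$ be the total number of occurrences of $C^{\pm1}$ in $\omega_1,\dots,\omega_s$, and $\eta=\delta/(4(M+1))$.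

Since the $\alpha_1'$-orbits are finite, the sets $\{x:(\alpha_1')^{k!}x\ne x\}$ decrease to the empty set as $k\to\infty$. So there is $m\ge1$ with $d_u((\alpha_1')^m,\mathrm{id})<\eta$. Lemma~\ref{lem:root}, with $A=2^n\mathbf Z_2$, gives $\tilde C\in[\mathcal R]$ with $\tilde C^m=C$ and $\operatorname{supp}\tilde C\subseteq\operatorname{supp}C\subseteq K_1$. Let $\tau''$ be given by Lemma~\ref{lem:tauprime} for $R=\tilde C$, and $\alpha_1''=\tau''(a_1)$. Then $\tau''\in\mathcal H$ is $\varepsilon$-close to $\tau$. The maps $\alpha_1''$ and $\alpha_1'$ differ only on $\operatorname{supp}C$. Both leave $K_1$ invariant, so $(\alpha_1'')^m=C$ on $K_1$, while off $K_1$ we have $(\alpha_1'')^m=(\alpha_1')^m$ and $C=\mathrm{id}$. Therefore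
\[
d_u(\alpha_1'',\alpha_1')\le3\cdot2^{-n}\mu(K),\qquad d_u\big((\alpha_1'')^m,C\big)<\eta .
\]
Let
\[
w=v_0\,\omega_1(a_2,a_1^m)\,v_1\cdots\omega_s(a_2,a_1^m)\,v_s\in\mathbf F_r .
\]
As $\tau''(a_j)=\alpha_j'$ for $j\ge2$, the product $\tau''(w)$ is obtained from $\tau'(v_0)u_1'\tau'(v_1)\cdots u_s'\tau'(v_s)$ by replacing $L$ factors $(\alpha_1')^{\pm1}$ by $(\alpha_1'')^{\pm1}$ and $M$ factors $C^{\pm1}$ by $(\alpha_1'')^{\pm m}$. Combining \eqref{eq:biinv} and \eqref{eq:first},
\[
d_u(\tau''(w),T)<L\cdot3\cdot2^{-n}\mu(K)+M\eta+s\cdot\frac{\delta}{4s}+\frac\delta4<\delta .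
\]
This proves Proposition~\ref{prop:key}, and with it Theorem~\ref{thm:main}. \qed

\section{Injectivity and totipotence}\label{sec:toti}

We prove Theorem~\ref{thm:compl}(1). Totipotence asks that prescribed finite patterns of stabilizers occur in the action, and Lemma~\ref{lem:detach} provides the room to plant any such pattern. For $n\ge1$ and a subgroup $\Lambda\le\mathbf F_r$ of infinite index let
\[
\mathcal U_{\Lambda,n}=\big\{\tau\in\mathcal H:\ \mu\{x:\operatorname{Stab}_\tau(x)\cap B_n=\Lambda\cap B_n\}>0\big\}.
\]
The measure in this definition changes by at most $\sum_{w\in B_n}d_u(\tau(w),\tilde\tau(w))$ when $\tau$ is replaced by $\tilde\tau$, so $\mathcal U_{\Lambda,n}$ is open in $\mathcal H$. It depends only on $n$ and the finite set $\Lambda\cap B_n$, so there are only countably many such sets.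

\begin{lemma}\label{lem:totichar}
Let $\tau\in\mathcal H$. Then $\tau$ is totipotent if and only if it lies in all the sets $\mathcal U_{\Lambda,n}$, and in that case $\tau$ is injective.
\end{lemma}

\begin{proof}
Let $X_{\Lambda,n}=\{x:\operatorname{Stab}_\tau(x)\cap B_n=\Lambda\cap B_n\}$. Since $\tau\in\mathcal H$, almost all orbits are infinite, so almost all stabilizers have infinite index. As $g\operatorname{Stab}_\tau(x)g^{-1}=\operatorname{Stab}_\tau(\tau(g)x)$, totipotence means that almost every orbit meets all the sets $X_{\Lambda,n}$, which are countably many. If $X_{\Lambda,n}$ is non-null, its saturation $\bigcup_g\tau(g)X_{\Lambda,n}$ is $\mathcal R$-invariant and non-null, hence conull by ergodicity; if $X_{\Lambda,n}$ is null, so is its saturation, $\mathbf F_r$ being countable. This proves the equivalence. Finally, the trivial subgroup has infinite index, and if $X_{\{1\},n}$ is non-null then $\tau(w)\ne\mathrm{id}$ for all $w\in B_n\setminus\{1\}$.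
\end{proof}

\begin{lemma}\label{lem:Udense}
If $\operatorname{cost}(\mathcal R)<r$, each set $\mathcal U_{\Lambda,n}$ is dense in $\mathcal H$.
\end{lemma}

\begin{proof}
\emph{A finite model of $\mathbf F_r/\Lambda$.} Consider the Schreier graph with vertex set $\mathbf F_r/\Lambda$ and an edge from $\omega$ to $a_j\omega$ for each vertex $\omega$ and each $j$. Let $o=\Lambda$, whose stabilizer is $\Lambda$, and let $|\omega|$ be the distance from $o$ to $\omega$. The graph is connected, locally finite and infinite, so $\Omega=\{\omega:|\omega|\le n+1\}$ is finite and contains a vertex $p$ with $|p|=n+1$; this is where the infinite index is used. Extend the partial injection $\omega\mapsto a_j\omega$, defined on $\Omega\cap a_j^{-1}\Omega$, to a permutation $\sigma_j$ of $\Omega$. If $|\omega|\le n$, all neighbors of $\omega$ lie in $\Omega$, so $\sigma_j^{\pm1}\omega=a_j^{\pm1}\omega$. We need two facts.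
\begin{enumerate}
\item[(i)] $|\sigma_1p|\ge n$. Indeed, if $\omega=\sigma_1p$ had $|\omega|\le n-1$, then $p=\sigma_1^{-1}\omega=a_1^{-1}\omega$ would satisfy $|p|\le n$.
\item[(ii)] $\Omega$ is connected by the edges $\omega\to\sigma_j\omega$ other than $p\to\sigma_1p$. Indeed, geodesics from $o$ show that $\Omega$ is connected by all the edges, and $\sigma_1p$ is joined to $p$ by the rest $\sigma_1p\to\sigma_1^2p\to\cdots\to p$ of the $\sigma_1$-cycle of $p$.
\end{enumerate}
So the edge at $p$ is both far from $o$ and redundant, and we use it to attach copies of $\Omega$ to the action by a switch.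

\emph{The perturbation.} Let $\tau\in\mathcal H$ and $\varepsilon>0$. Apply Lemma~\ref{lem:detach} with $\varepsilon'=\min(\varepsilon,1)/4$, obtaining $Y$ and $\beta_1,\dots,\beta_r$. Partition $Y$ into sets $Y_\omega$, $\omega\in\Omega$, of equal measure, take bijections $\psi_\omega\colon Y_o\to Y_\omega$ in $[[\mathcal R]]$ with $\psi_o=\mathrm{id}$, and write $(\omega,y)$ for $\psi_\omega y$. Extend $\beta_j$ to $\bar\beta_j\in[\mathcal R]$ by $\bar\beta_j(\omega,y)=(\sigma_j\omega,y)$. Let $\lambda\colon Y_p\to X_0\subseteq X\setminus Y$ be a bijection in $[[\mathcal R]]$, and let $\theta$ be the involution exchanging $(p,y)$ and $\lambda(p,y)$ for $y\in Y_o$ and trivial elsewhere. Define $\tau'$ by $\tau'(a_1)=\bar\beta_1\theta$ and $\tau'(a_j)=\bar\beta_j$ for $j\ge2$. Then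
\[
d_u(\tau'(a_j),\tau(a_j))<\varepsilon'+\mu(Y)+\mu(X_0)\le\varepsilon'+2\mu(Y)<\varepsilon .
\]

\emph{Generation.} By (ii), each set $\Omega\times\{y\}$ is contained in one $\tau'$-orbit; in particular $u=(p,y)$ and $\bar\beta_1u=(\sigma_1p,y)$ are in the same orbit. By (S1), the points $s=\lambda(p,y)$, $\beta_1s$ and $u$ are in the same orbit. All other $\beta_j$-edges are $\tau'$-edges. So $\mathcal R$-equivalent points of $X\setminus Y$ are joined, every point of $Y$ is joined to a point of $X\setminus Y$, and $\tau'\in\mathcal H$.

\emph{Stabilizers.} Let $|\omega|\le n-1$ and $y\in Y_o$. Since $\omega\ne p$, we have $\tau'(a_j)(\omega,y)=(a_j\omega,y)$. Since $\omega\ne\sigma_1p$ by (i), we have $\tau'(a_j)^{-1}(\omega,y)=(a_j^{-1}\omega,y)$. A path of length at most $n$ starting at $o$ makes each of its steps from a vertex at distance at most $n-1$, so by induction on the length $\tau'(w)(o,y)=(wo,y)$ for all $w\in B_n$. Hence $\operatorname{Stab}_{\tau'}(x)\cap B_n=\Lambda\cap B_n$ for all $x$ in the non-null set $Y_o$, and $\tau'\in\mathcal U_{\Lambda,n}$.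
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(1)]
By Lemma~\ref{lem:totichar}, the set of $\tau\in\mathcal H$ that have dense image, are injective, and are totipotent is the intersection of the set of Theorem~\ref{thm:main} with the countably many open sets $\mathcal U_{\Lambda,n}$. These are dense by Lemma~\ref{lem:Udense}, so the intersection is a dense $G_\delta$ subset of $\mathcal H$ by Baire's theorem.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CGL}
Alessandro Carderi, Damien Gaboriau and Fran\c{c}ois Le Ma\^itre,
\emph{On dense totipotent free subgroups in full groups},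
arXiv:2009.03080 (2020).

\bibitem{Gab}
Damien Gaboriau,
\emph{Co\^ut des relations d'\'equivalence et des groupes},
Invent. Math. 139 (2000).

\end{thebibliography}
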